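# Labelled copies of freely adjoined $n$-morphisms, and a base change for symmetric monoidal extensions

## 1. Symmetric monoidal $(\infty,n)$-categories as functors on $(\Delta^{op})^n\times\mathrm{Fin}_*$

Throughout, $\mathcal S$ is the $\infty$-category of spaces, and limits, colimits and quotients are $\infty$-categorical. $\mathrm{Fin}_*$ is the category of finite pointed sets, $\langle m\rangle=\{1,\dots,m\}_+$, and $A^\circ=A\setminus\{*\}$ for $A\in\mathrm{Fin}_*$. Fix $n\ge 1$ and put
$$\mathcal T=(\Delta^{op})^n\times\mathrm{Fin}_* ,$$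
with objects $t=(k_1,\dots,k_n,m)$, short for $([k_1],\dots,[k_n],\langle m\rangle)$. We also write $(\mathbf k,\langle m\rangle)$, and we allow arbitrary finite nonempty linear orders and finite pointed sets as coordinates. A morphism $f\colon t\to u$ consists of monotone maps $\varphi_j\colon[u_j]\to[k_j]$ (note the direction) and a pointed map $g$ between the last coordinates. Put $h_t=\mathrm{Map}_{\mathcal T}(t,-)$. For a functor $Z\colon\mathcal T\to\mathcal S$, think of $Z(t)$ as the space of $m$-tuples of $k_1\times\dots\times k_n$ grids of composable $n$-morphisms.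

We use the following textbook facts.

1. A functor $R\colon\mathcal T\to\mathcal S$ is the same as a left fibration $\int R\to\mathcal T$. One has $R=\mathrm{colim}_{(t,x)\in(\int R)^{op}}h_t$, hence $\mathrm{Map}(R,Z)=\lim_{\int R}Z$.
2. Colimits in $\mathcal S$ and in $\mathrm{Fun}(\mathcal T,\mathcal S)$ are universal. Pullback along $p\colon E\to B$ is a functor $p^*\colon\mathrm{Fun}(\mathcal T,\mathcal S)_{/B}\to\mathrm{Fun}(\mathcal T,\mathcal S)_{/E}$ that preserves colimits and has a right adjoint $p_*$.
3. (Quillen's Theorem A in Joyal's version.) If $\mathcal W\to\widetilde{\mathcal W}$ is such that $\mathcal W\times_{\widetilde{\mathcal W}}\widetilde{\mathcal W}_{/x}$ is weakly contractible for every $x$, then restriction $\lim_{\widetilde{\mathcal W}}Z\to\lim_{\mathcal W}Z$ is an equivalence for every $Z$.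
4. A Segal space $Z_\bullet$ is complete, i.e. local for $J\to\Delta^0$ with $J$ the nerve of the walking isomorphism, iff $Z_0\to Z_1$ is an equivalence onto the components of $Z_1$ that are invertible in the homotopy category.

**Definition 1.1 (inert quotients, elementary elements, active maps).** For $t\in\mathcal T$ let $\mathcal I_t$ be the poset of tuples $i=(I_1,\dots,I_n,M)$ with $I_j\subseteq[k_j]$ a nonempty interval and $M\subseteq\langle m\rangle^\circ$. There is a unique arrow $i\to i'$ iff $i'\subseteq i$ componentwise. Put $t_i=(I_1,\dots,I_n,M_+)$. Let $\pi_i\colon t\to t_i$ be given by the interval inclusions $I_j\subseteq[k_j]$ and the projection $\langle m\rangle\to M_+$ that sends the complement of $M$ to $*$. Call $i$ elementary if $|I_j|\le2$ for all $j$ and $|M|=1$; let $\mathcal I_t^{el}\subseteq\mathcal I_t$ be the full subposet of elementary elements. A morphism of $\mathcal T$ is active if its $\Delta$-components preserve both endpoints and its $\mathrm{Fin}_*$-component $g$ satisfies $g^{-1}(*)=\{*\}$.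

**Example 1.2.** Let $n=1$, $t=(2,\langle1\rangle)$. The elementary elements have $M=\{1\}$ and $I\in\{\{0,1\},\{1,2\},\{0\},\{1\},\{2\}\}$, with arrows from each edge to its two vertices. For $I=\{0,1\}$, the map $\pi_i$ sends a composable pair to its first member. The map $t\to(1,\langle1\rangle)$ given by $[1]\to[2]$, $0\mapsto0$, $1\mapsto2$, is active: it sends a composable pair to the composite.

**Lemma 1.3.** For $f=(\varphi_1,\dots,\varphi_n,g)\colon t\to u$ put $i_f=([\varphi_j(0),\varphi_j(u_j)]_j,\{a:g(a)\ne*\})\in\mathcal I_t$. Each $\pi_i$ is an epimorphism. The map $f$ factors through $\pi_i$ iff $i_f\subseteq i$, and then uniquely; the factor $t_{i_f}\to u$ is active. Hence $i\mapsto\pi_i$ is a fully faithful functor $\mathcal I_t\to\mathcal T_{t/}$, and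
$$\mathrm{Hom}_{\mathcal T_{t/}}(\pi_i,f)=\mathrm{Hom}_{\mathcal I_t}(i,i_f).\tag{1.1}$$
So $f\mapsto i_f$ is right adjoint to the inclusion, and its counit is the active map $t_{i_f}\to u$.

*Proof.* Interval inclusions are injective, hence epimorphisms in $\Delta^{op}$, and $\langle m\rangle\to M_+$ is surjective; so $\pi_i$ is epi and factorizations are unique. The map $f$ factors through $\pi_i$ iff each $\varphi_j$ lands in $I_j$ and $g$ kills the complement of $M$, i.e. iff $i_f\subseteq i$. For $i=i_f$, the remaining maps $[u_j]\to[\varphi_j(0),\varphi_j(u_j)]$ preserve endpoints, and $g$ restricted to $\{a:g(a)\neq *\}_+$ sends only $*$ to $*$. So (1.1) holds: both sides are one point if $i_f\subseteq i$ and empty otherwise. Since $i_{\pi_{i'}}=i'$, taking $f=\pi_{i'}$ gives full faithfulness. $\square$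

For $i\in\mathcal I_t$, the poset $\mathcal I_{t_i}$ is the part of $\mathcal I_t$ contained in $i$, and $(t_i)_{i'}=t_{i'}$ for $i'\subseteq i$.

**Definition 1.4 (the model).** $\mathrm{SM}_n\subset\mathrm{Fun}(\mathcal T,\mathcal S)$ is the full subcategory of those $Z$ with the following properties.

* (Seg) $Z(t)\to\lim_{i\in\mathcal I_t^{el}}Z(t_i)$ is an equivalence for all $t$.
* (Glob) For $t=(k_1,\dots,k_{i-1},0,0,\dots,0,m)$ and $t'=(k_1,\dots,k_{i-1},0,k_{i+1},\dots,k_n,m)$, the map $Z(t)\to Z(t')$ induced by $[k_j]\to[0]$, $j>i$, is an equivalence.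
* (Comp) The Segal space $Z(k_1,\dots,k_{i-1},\bullet,0,\dots,0,m)$ is complete.

Since $\mathcal I_t^{el}$ is a product of one poset per coordinate, Fubini for limits shows that (Seg) is equivalent to the Segal condition in each $\Delta^{op}$-variable separately together with $Z(\mathbf k,\langle m\rangle)\simeq Z(\mathbf k,\langle1\rangle)^m$. In particular $Z(\mathbf k,\langle0\rangle)=*$. So the objects of $\mathrm{SM}_n$ are commutative monoids in complete $n$-fold Segal spaces, the standard model of symmetric monoidal $(\infty,n)$-categories.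

**Example 1.5.** Let $n=1$ and let $M$ be a discrete commutative monoid. Put $Z([k],\langle m\rangle)=M^{km}$, with the bar construction in $k$ and products in $m$. Then $Z_0=*$, $Z_1=M$, and (Seg) holds. By fact 4, (Comp) holds iff the neutral element is the only invertible element of each $M^m$. So $M=\mathbb N$ gives an object of $\mathrm{SM}_1$ and $M=\mathbb Z$ does not. For $n=2$, (Glob) with $i=1$ says $Z(0,0,m)\simeq Z(0,k,m)$: over a single object, the second direction is degenerate.

$\mathrm{SM}_n$ consists of the local objects for a small set $\Sigma$ of maps: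

* for (Seg), $\mathrm{colim}_{i\in(\mathcal I_t^{el})^{op}}h_{t_i}\to h_t$;
* for (Glob), $h_{t'}\to h_t$ with $t,t'$ as above, so that the $i$-th coordinate of $t$ is $0$;
* for (Comp), $U\to V=h_{(k_1,\dots,k_{i-1},0,0,\dots,0,m)}$, where $U$ has $J$ in place of $\Delta^0$ in the $i$-th coordinate.

Hence $\mathrm{SM}_n$ is closed under limits, and the inclusion has a left adjoint $L$. A **local equivalence** is a map $U\to V$ such that $\mathrm{Map}(V,Z)\to\mathrm{Map}(U,Z)$ is an equivalence for all $Z\in\mathrm{SM}_n$. For example, $W\to LW$ is one, and a local equivalence between objects of $\mathrm{SM}_n$ is an equivalence.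

**Definition 1.6 (cells and parallel pairs).** Let $c_k=(1^k,0^{n-k},\langle1\rangle)$ and call $Z(c_k)$ the space of $k$-morphisms of $Z\in\mathrm{SM}_n$. Let $P_0(Z)=*$ and $P_k(Z)=Z(c_{k-1})\times_{P_{k-1}(Z)}Z(c_{k-1})$, with source and target $(s,t)\colon Z(c_k)\to P_k(Z)$. Put $P=P_n$. The space of $n$-morphisms $y_1\to y_2$ is the fibre of $Z(c_n)\to P(Z)$ at $(y_1,y_2)$.

**Example 1.7.** For $n=1$, $P(Z)=Z(c_0)^2$ is the space of pairs of objects. For $n=2$, $P(Z)$ is the space of pairs of $1$-morphisms with a common source and a common target. The functor $P$ preserves limits, being built from evaluations by fibre products.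

## 2. Extensions by $n$-morphisms, gradings, and the fold functor

**Definition 2.1 (extension).** Let $\mathcal C\in\mathrm{SM}_n$, let $X$ be a space, and let $\partial\colon X\to P(\mathcal C)$ be a map. The extension $\mathcal D$ of $\mathcal C$ by $X$ new $n$-morphisms with boundary $\partial$ is the pushout in $\mathrm{SM}_n$ of
$$\mathcal C\leftarrow\mathrm{Free}^\otimes(X\times\partial c_n)\to\mathrm{Free}^\otimes(X\times c_n).$$
Here $c_n$ also denotes the walking $n$-morphism, $\partial c_n$ is its boundary, $\mathrm{Free}^\otimes$ is the free symmetric monoidal $(\infty,n)$-category, and the left map is adjoint to $\partial$. Equivalently, for all $\mathcal E\in\mathrm{SM}_n$,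
$$\mathrm{Map}(\mathcal D,\mathcal E)\simeq\mathrm{Map}(\mathcal C,\mathcal E)\times_{\mathrm{Map}(X,P(\mathcal E))}\mathrm{Map}(X,\mathcal E(c_n)).\tag{2.1}$$
For $q\colon X'\to X$ let $\mathcal D_{X'}$ be the extension with boundary $\partial\circ q$. It is functorial in $X'\in\mathcal S_{/X}$, and $\mathcal D=\mathcal D_X$.

**Example 2.2 (a free arrow).** Let $n=1$, let $\mathcal C$ be the free symmetric monoidal category on two objects $a,b$, let $X$ be a point and $\partial=(a,b)$. The left map in the pushout is an identity, so $\mathcal D$ is the free symmetric monoidal category on the category $\{a\to b\}$. Its objects are finite families of letters. A morphism $(a_i)_{i\in I}\to(b_j)_{j\in J}$ is a bijection $\sigma\colon I\to J$ together with arrows $a_i\to b_{\sigma(i)}$ in $\{a\to b\}$.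

**Example 2.3 (endomorphisms of the unit).** Let $n=1$ and $\mathcal C=*$. Then $P(*)=*$. The functor $*$ is $h_{(0,\langle0\rangle)}$, so $\mathrm{Map}(*,\mathcal E)=\mathcal E(0,\langle0\rangle)=*$, and (2.1) says that a symmetric monoidal functor $\mathcal D\to\mathcal E$ is a map from $X$ to the endomorphisms of the unit of $\mathcal E$. Two standard facts identify $\mathcal D$. First, symmetric monoidal functors to $\mathcal E$ from the one-object symmetric monoidal $\infty$-category with endomorphism monoid $M$ are maps of $E_\infty$-monoids from $M$ to the endomorphisms of the unit. Second, the free $E_\infty$-monoid on $X$ is $\coprod_k(X^k)_{h\mathfrak S_k}$. So $\mathcal D$ has one object, with endomorphisms $\coprod_k(X^k)_{h\mathfrak S_k}$. It is complete because the only invertible component is the point $k=0$.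

**Definition 2.4 (grading).** A grading on $\mathcal D$ is a locally constant function $\mathcal D(c_n)\to\mathbb N$ which is additive under the $n$ compositions $\circ_1,\dots,\circ_n$ of $n$-morphisms (with $\circ_j$ along a common $(j-1)$-dimensional boundary) and under $\otimes$, which vanishes on $n$-morphisms coming from $\mathcal C$, and which is $1$ on $n$-morphisms coming from $X$.

In Example 2.2 the number of indices $i$ with $a_i=a$ and $b_{\sigma(i)}=b$ is a grading; in Example 2.3 the number $k$ is one. The standing hypothesis of the problem is that $\mathcal D$ has a grading.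

**Definition 2.5 (labelled copies).** Let $S$ be a finite set and $\mathcal D'=\mathcal D_{S\times X}$, with $S\times X\to X$ the projection. It carries an $\mathbb N^S$-valued grading whose $s$-th component counts the use of the copy $\{s\}\times X$: it is additive, vanishes on $\mathcal C$ and on the other copies, and is $1$ on $\{s\}\times X$. The **fold functor** $\mathcal D'\to\mathcal D$ is induced by the projection. The group $\mathfrak S_S$ acts on $\mathcal D'$ by permuting the copies, compatibly with the fold functor. Let $y_1,y_2$ be parallel $(n-1)$-morphisms of $\mathcal C$. Let $Y$ be the space of $n$-morphisms $y_1\to y_2$ in $\mathcal D$ of degree $\#S$, and $Y'$ the space of $n$-morphisms $y_1\to y_2$ in $\mathcal D'$ of degree $1^S$. The fold functor induces a map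
$$Y'_{h\mathfrak S_S}\to Y.\tag{2.2}$$

In words: take an $n$-morphism of $\mathcal D$ that uses the new cells $k=\#S$ times. Is it the same thing as an $n$-morphism in which the $k$ uses carry the $k$ distinct labels from $S$, once we forget the labelling? It is known that (2.2) has a section up to homotopy; we shall not use this. The problem, from Andrea Bianchi, "Symmetric monoidal extensions and graph cobordisms between finite sets", arXiv:2509.22575 (2025), is to prove or disprove the conjecture that (2.2) is always an equivalence. We prove it.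

**Theorem B.** For every $n\ge1$, every $\mathcal C,X,\partial$ such that $\mathcal D$ admits a grading, every finite set $S$ and all parallel $y_1,y_2$, the map $Y'_{h\mathfrak S_S}\to Y$ is an equivalence. Moreover, the grading always exists and is unique.

## 3. Few labels, a free arrow, endomorphisms of the unit

If $\#S=1$, then $\mathcal D'=\mathcal D$ and (2.2) is an identity. If $S=\emptyset$, then $\mathcal D'=\mathcal C$, and the claim is that $n$-morphisms $y_1\to y_2$ in $\mathcal C$ agree with those of degree $0$ in $\mathcal D$. This already has content: the extension must neither create nor identify $n$-morphisms of degree $0$.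

*A free arrow (Example 2.2).* Let $y_1=a^{\otimes k}$, $y_2=b^{\otimes k}$, $\#S=k$. Morphisms $y_1\to y_2$ in $\mathcal D$ are bijections $\sigma\in\mathfrak S_k$, all of degree $k$; so $Y=\mathfrak S_k$, a discrete space. In $\mathcal D'$ there are $\#S$ arrows $a\to b$, so a morphism $y_1\to y_2$ is a bijection $\sigma$ with a function $\{1,\dots,k\}\to S$; degree $1^S$ means that this function is bijective. So $Y'=\mathfrak S_k\times\mathrm{Iso}(\{1,\dots,k\},S)$. The group $\mathfrak S_S$ acts freely and transitively on the second factor, and $Y'_{h\mathfrak S_S}=\mathfrak S_k=Y$.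

*Endomorphisms of the unit (Example 2.3).* Let $y_1=y_2$ be the unit and $k=\#S$. Here $Y=(X^k)_{h\mathfrak S_k}$. For $\mathcal D'$, replace $X$ by $S\times X$; degree $1^S$ selects the points of $(S\times X)^k$ whose $S$-coordinates form a bijection. Hence
$$Y'=\big(\mathrm{Iso}(\{1,\dots,k\},S)\times X^k\big)_{h\mathfrak S_k}\simeq X^S ,$$
and $Y'_{h\mathfrak S_S}=(X^S)_{h\mathfrak S_S}\simeq Y$. For $X$ a point, $Y'$ is a point and $Y=B\mathfrak S_k$. So the quotient must be the homotopy quotient: the strict quotient of $Y'$ would be a point.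

In both cases a lift of an $n$-morphism to $Y'$ is a bijection from its set of uses of new cells to $S$. The next section makes "set of uses" into a symmetric monoidal functor.

## 4. The label objects $F_X$ and $B_X$

**Definition 4.1.** Let $\int F$ be the category of pairs $(A,\,T\to A^\circ)$ with $A\in\mathrm{Fin}_*$ and $T$ a finite set. A morphism to $(A',T')$ is a pointed map $f\colon A\to A'$ with a bijection over $A'^\circ$ between $T_f:=T|_{f^{-1}(A'^\circ)}$ and $T'$. It is cofibred in groupoids over $\mathrm{Fin}_*$, hence defines $F\colon\mathrm{Fin}_*\to\mathcal S$, with $F(A)$ the groupoid of finite sets over $A^\circ$. Via $T'\cong T_f\subseteq T$, the rule $(A,T)\mapsto T$ is a functor $\int F\to\mathrm{Set}^{op}$. So for a space $X$ we get a functor $\int F\to\mathcal S$, $(A,T)\mapsto X^T$. Its left fibration over $\int F$, composed with $\int F\to\mathrm{Fin}_*$, is a left fibration, and defines $F_X\to F$, functorial in $X$, with fibre $X^T$ over $T$. Write $F_X(1)=F_X(\langle1\rangle)$ and $F(1)=F(\langle 1\rangle)$.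

**Example 4.2.** Let $f\colon\{a,b,c\}_+\to\{d\}_+$ with $a,b\mapsto d$ and $c\mapsto*$. Then $F(f)$ sends $T$ to $T_a\sqcup T_b$ and forgets $T_c$. For a finite set $S$, $F_S(1)$ is the groupoid of finite sets over $S$. Its component with fibres of cardinalities $d=(d_s)$ is $\prod_sB\mathfrak S_{d_s}$.

Four properties follow from the definition.

* (L1) $F_{pt}=F$, $F_X(*)=*$, and $F_X(A)\simeq\prod_{a\in A^\circ}F_X(1)$, since a set over $A^\circ$ is a family of sets $T_a$ and $X^T=\prod_aX^{T_a}$. Also $F_X(1)=\coprod_k(X^k)_{h\mathfrak S_k}$.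
* (L2) $F_{X\times S}=F_X\times_FF_S$, naturally in $X$ and $S$, as $(X\times S)^T=X^T\times S^T$.
* (L3) The components with $T=\emptyset$ form a subfunctor of $F_X$ equal to the terminal functor $*$, since $X^\emptyset=*$. For $X'\to X$ the preimage of this subfunctor in $F_{X'}$ is again given by $T=\emptyset$, so $*\times_{F_X}F_{X'}=*$.
* (L4) If $f\colon A\to A'$ is active, i.e. $f^{-1}(*)=\{*\}$, then $T_f=T$, so $X^T\to X^{T_f}$ is an equivalence and $F_X(A)=F(A)\times_{F(A')}F_X(A')$. For $X'\to X$, apply this to $X'$ and to $X$; cancellation of cartesian squares shows that the naturality square of $F_{X'}\to F_X$ at an active map is cartesian.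

**Definition 4.3.** Let $\mathrm{Cut}\colon\Delta^{op}\to\mathrm{Fin}_*$, $[k]\mapsto\{1,\dots,k\}_+$, where $\varphi\colon[u]\to[k]$ is sent to the map $j\mapsto i$ if $\varphi(i-1)<j\le\varphi(i)$, and $j\mapsto*$ if there is no such $i$. Let
$$G\colon\mathcal T\to\mathrm{Fin}_*,\quad G(\mathbf k,\langle m\rangle)=\mathrm{Cut}[k_1]\wedge\dots\wedge\mathrm{Cut}[k_n]\wedge\langle m\rangle,\qquad B_X=F_X\circ G\in\mathrm{Fun}(\mathcal T,\mathcal S).$$

**Example 4.4.** The map $0\mapsto0,\,1\mapsto2$ from $[1]$ to $[2]$ gives $\{1,2\}_+\to\{1\}_+$ with $1,2\mapsto1$: the labels of a composite are the union of the labels of its parts. The inclusion $\{0,1\}\subset[2]$ gives $1\mapsto1$, $2\mapsto*$: restriction forgets labels. The map $[1]\to[0]$ gives $*\to\{1\}_+$: an identity has no labels.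

We record what is needed about $G$. If $\varphi$ preserves endpoints, every $j\in\{1,\dots,k\}$ lies in some $(\varphi(i-1),\varphi(i)]$; so $G$ sends active maps to active maps. The map $G(\pi_i)$ is the projection of $G(t)$ onto $G(t_i)$, where $G(t_i)^\circ\subseteq G(t)^\circ$ consists of the $(j_1,\dots,j_n,s)$ with $\{j_r-1,j_r\}\subseteq I_r$ and $s\in M$. If some $k_j=0$ then $G(t)=*$, so $B_X(t)=*$. Finally $G(c_n)=\langle1\rangle$; let $o$ be its non-base point. Then $B_X(c_n)=F_X(1)$. For $f=(\varphi_1,\dots,\varphi_n,g)\colon c_n\to u$,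
$$G(f)(o)=*\iff\text{some }\varphi_j\colon[u_j]\to[1]\text{ is constant, or }g\text{ is null}.\tag{4.1}$$

We also need the discrete analogue: let $N(A)=\mathbb N^{A^\circ}$, functorial by summation over preimages, with entries at elements going to $*$ discarded, and $B^n\mathbb N=N\circ G$.

**Lemma 4.5.** $B_X$ and $B^n\mathbb N$ lie in $\mathrm{SM}_n$, and $P(B_X)=*=P(B^n\mathbb N)$.

*Proof.* Let $\Phi$ be $F_X$ or $N$ and $Z=\Phi\circ G$. In both cases $\Phi(A)\simeq\prod_{A^\circ}\Phi(1)$, where $\Phi(1)=\Phi(\langle1\rangle)$.

(Seg). On $\mathcal I_t^{el}$ the functor $i\mapsto Z(t_i)$ is $*$ except on the set $O$ of those $i$ with all $|I_j|=2$, where it is $\Phi(1)$. An arrow $i'\to i$ with $i\in O$ means $i\subseteq i'$, which forces $i'=i$. So for the right Kan extension from the discrete subposet $O$, the value at $i$ is the empty limit $*$ if $i\notin O$ and $\Phi(1)$ if $i\in O$; our functor is this Kan extension. Its limit is $\prod_O\Phi(1)$. By the description of $G(\pi_i)$ we have $O\cong G(t)^\circ$, and the map from $Z(t)=\Phi(G(t))$ is the product decomposition.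

(Glob). Both sides are $*$.

(Comp). For $i<n$ the last simplicial coordinate is $0$ and the simplicial space is constant at $*$. Let $i=n$ and $A=\mathrm{Cut}[k_1]\wedge\dots\wedge\mathrm{Cut}[k_{n-1}]\wedge\langle m\rangle$, $r=\#A^\circ$. The simplicial space is $[k]\mapsto\Phi(\mathrm{Cut}[k]\wedge A)$, the bar construction of $M=\Phi(1)^r$, with $Z_0=*$. Cardinality (the identity, if $\Phi=N$) is a homomorphism $\pi_0M\to\mathbb N^r$, so invertible elements lie over $0$. The part of $M$ over $0$ is contractible ($T=\emptyset$). So the space of equivalences is $*=Z_0$, and fact 4 applies.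

Finally, $Z(c_k)=*$ for $k<n$, so $P(Z)=*$. $\square$

Thus $B_X$ is the $n$-fold delooping of the free $E_\infty$-monoid on $X$. Write $B=B_{pt}$.

**Theorem A.** There are symmetric monoidal functors $\lambda_{X'}\colon\mathcal D_{X'}\to B_{X'}$, natural in $X'\in\mathcal S_{/X}$, which are trivial on $\mathcal C$ and send each new $n$-morphism to the corresponding generator. For every $q\colon X'\to X$ the square
$$\begin{array}{ccc}\mathcal D_{X'}&\to&B_{X'}\\ \downarrow&&\downarrow\\ \mathcal D_X&\to&B_X\end{array}$$
is cartesian.

**Corollary 4.6.** $\mathcal D'\simeq\mathcal D\times_BB_S$, naturally in the finite set $S$, in particular $\mathfrak S_S$-equivariantly. The projection to $\mathcal D$ is the fold functor, and the projection to $B_S$ is $\mathcal D'\xrightarrow{\lambda}B_{S\times X}\to B_S$.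

*Proof from Theorem A.* By (L2), $B_{S\times X}=B_X\times_BB_S$, so $\mathcal D_{S\times X}=\mathcal D_X\times_{B_X}B_{S\times X}=\mathcal D_X\times_BB_S$. Everything is natural in $S$ because Theorem A is natural in $X'=S\times X$. $\square$

## 5. Maps out of a fibre product, and pullbacks of spine inclusions

Here is the direct approach to Theorem B. Given an $n$-morphism $z$ of $\mathcal D$, record its set $T(z)$ of uses; then show that $z$ with a map $T(z)\to S$ is an $n$-morphism of $\mathcal D'$. The first half is easy: $P(B)=*$, so by (2.1) a functor $\mathcal D\to B$ is a functor $\mathcal C\to B$ with a map $X\to F(1)$, and we take the trivial functor and the one-point set. The fold functor and the labels then give $\mathcal D'\to\mathcal D\times_BB_S$. The second half asks for an inverse $\mathcal D\times_BB_S\to\mathcal D'$, and here the approach stops. The universal property (2.1) describes maps out of $\mathcal D$; it says nothing about maps out of a fibre product over $B$.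

One can instead unwind the construction. We have $\mathcal D=L(\mathcal D^0)$, where $\mathcal D^0$ is the pushout formed in $\mathrm{Fun}(\mathcal T,\mathcal S)$. There everything is levelwise, and we shall see that the analogue of Corollary 4.6 for $\mathcal D^0$ is a short check. What is then needed is that $L(\mathcal D^0\times_BB_S)\to L(\mathcal D^0)\times_BB_S$ is an equivalence. This is not formal, because local equivalences need not be stable under pullback. Take $n=1$ and forget $\mathrm{Fin}_*$. The spine $\{0,1\}\cup\{1,2\}\subset\Delta^2$ is a Segal local equivalence. Pull it back along the edge $\Delta^1\to\Delta^2$ with vertices $0,2$. The only simplices of that edge lying in the spine are those at the vertices $0$ and $2$, so the pullback is $\partial\Delta^1\to\Delta^1$. On maps to a Segal space it gives $Z_1\to Z_0\times Z_0$, which is not an equivalence in general.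

What goes wrong is visible: over $\Delta^2$ the object $\Delta^1$ "labels" the composite edge $02$ but not its two pieces. In other words, the naturality square of $\Delta^1\to\Delta^2$ at the active map $[1]\to[2]$ is not cartesian: the edge $02$ lifts, the $2$-simplex $012$ over it does not. For $B_{X'}\to B_X$ this cannot happen. By (L4), a lift of the label of a composite is the same as a lift of the labels of all the pieces. This condition on active maps is the idea of the proof: in Section 7 we show that it makes pullback preserve local equivalences.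

## 6. The boundary of the $n$-cell as a subfunctor

Put $h=h_{c_n}$ and let $K\subset h$ be the subfunctor of those $f=(\varphi_1,\dots,\varphi_n,g)\colon c_n\to u$ for which some $\varphi_j$ is constant or $g$ is null. By (4.1), $K(u)=\{f:G(f)(o)=*\}$. For $n=1$ this is the two endpoints of the arrow, together with the null maps. The next lemma says that $K$ represents parallel pairs.

**Lemma 6.1.** For $Z\in\mathrm{SM}_n$, $\mathrm{Map}(K,Z)\simeq P(Z)$ naturally, compatibly with the maps from $Z(c_n)=\mathrm{Map}(h,Z)$.

*Proof.* **Step 1: remove the null maps.** Let $\square^k=(\Delta^1)^{\boxtimes k}\boxtimes(\Delta^0)^{\boxtimes(n-k)}$, let $\partial\square^k\subset\square^k$ be the part where one of the first $k$ components is constant, and let $h^{\langle m\rangle}=\mathrm{Fin}_*(\langle m\rangle,-)$. Then $h^{\langle0\rangle}\subset h^{\langle1\rangle}$ consists of the null maps, $h=\square^n\boxtimes h^{\langle1\rangle}$, and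
$$K=(\partial\square^n\boxtimes h^{\langle1\rangle})\cup(\square^n\boxtimes h^{\langle0\rangle}),\qquad\text{with intersection }\partial\square^n\boxtimes h^{\langle0\rangle}.$$
This union is a pushout in $\mathrm{Fun}(\mathcal T,\mathcal S)$, being levelwise a pushout of sets along injections. Further, $\partial\square^k$ is the colimit of its proper faces, over the poset of proper faces: a face is obtained by replacing some of the first $k$ coordinates by a vertex, and an element of $\partial\square^k$ lies in a smallest face (replace every constant coordinate by its value), so the poset of proper faces containing it has a minimum and is weakly contractible. All faces are representable. Since $Z(-,\langle0\rangle)=*$, we get $\mathrm{Map}(\square^n\boxtimes h^{\langle0\rangle},Z)=*=\mathrm{Map}(\partial\square^n\boxtimes h^{\langle0\rangle},Z)$, the second as a limit of points. Hence $\mathrm{Map}(K,Z)=\mathrm{Map}(\partial\square^n\boxtimes h^{\langle1\rangle},Z)$.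

**Step 2: compute by induction on $k$.** Drop $h^{\langle1\rangle}$ from the notation and put $M_k=\mathrm{Map}(\partial\square^k,Z)$. There is a pushout
$$\partial\square^k=(\partial\square^{k-1}\boxtimes\Delta^1)\cup_{\partial\square^{k-1}\boxtimes\partial\Delta^1}(\square^{k-1}\boxtimes\partial\Delta^1),$$
with last factor in the $k$-th coordinate and $\Delta^0$ afterwards. Each proper face $\sigma$ of $\square^{k-1}$ has a coordinate $[0]$ in some position $j<k$. Both $\sigma\boxtimes\Delta^1$ and $\sigma\boxtimes\Delta^0$ map to the representable obtained by replacing all coordinates after the $j$-th by $[0]$, and these two maps are (Glob) generators or identities. By two-out-of-three, $\sigma\boxtimes\Delta^1\to\sigma\boxtimes\Delta^0$ induces an equivalence on $\mathrm{Map}(-,Z)$; taking limits over $\sigma$, so does $\partial\square^{k-1}\boxtimes\Delta^1\to\partial\square^{k-1}\boxtimes\Delta^0$. The two endpoint inclusions composed with this projection are identities, so restriction to the endpoints becomes the diagonal $M_{k-1}\to M_{k-1}^2$. Hence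
$$M_k\simeq M_{k-1}\times_{M_{k-1}^2}Z(c_{k-1})^2=Z(c_{k-1})\times_{M_{k-1}}Z(c_{k-1}).$$
Since $M_0=\mathrm{Map}(\emptyset,Z)=*=P_0(Z)$, induction gives $M_k\simeq P_k(Z)$, and the restriction map $Z(c_k)\to M_k$ is source and target. $\square$

So $L(h)=\mathrm{Free}^\otimes(c_n)$ and $L(K)=\mathrm{Free}^\otimes(\partial c_n)$, and $\partial\colon X\to P(\mathcal C)$ is adjoint to a map $X\times K\to\mathcal C$. As $L$ preserves colimits,
$$\mathcal D_X=L(\mathcal D_X^0),\qquad\mathcal D_X^0=\mathcal C\amalg_{X\times K}(X\times h)\quad\text{(pushout in }\mathrm{Fun}(\mathcal T,\mathcal S)),\tag{6.1}$$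
functorially in $X'\in\mathcal S_{/X}$: the gluing map for $X'$ is $X'\times K\to X\times K\to\mathcal C$.

## 7. Pullbacks that preserve local equivalences

**Lemma 7.1.** Let $p\colon E\to B$ in $\mathrm{Fun}(\mathcal T,\mathcal S)$ be such that $B\in\mathrm{SM}_n$, the naturality squares of $p$ at active maps are cartesian, and $E(t)=B(t)=*$ whenever some $k_j=0$. Let $p^*=(-)\times_BE$. If $U\to V$ is a local equivalence over $B$, then $p^*U\to p^*V$ is a local equivalence.

(In this lemma $B$ is any object with these properties.) By Lemma 4.5, (L4), and since $G$ preserves active maps, it applies to $B_{X'}\to B_X$ for every $X'\to X$.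

*Proof.* **Step 1: reduce to the generators in $\Sigma$.** Let $Z\in\mathrm{SM}_n$ and $Q=p_*(Z\times E)$. For $V\to B$,
$$\mathrm{Map}_{/B}(V,Q)=\mathrm{Map}_{/E}(p^*V,Z\times E)=\mathrm{Map}(p^*V,Z).\tag{7.1}$$
Suppose $\mathrm{Map}(p^*V,Z)\to\mathrm{Map}(p^*U,Z)$ is an equivalence for each $(U\to V)\in\Sigma$ and each $V\to B$. The fibre of $\mathrm{Map}(V,Q)\to\mathrm{Map}(V,B)$ over $V\to B$ is (7.1), and $\mathrm{Map}(V,B)\simeq\mathrm{Map}(U,B)$ because $B\in\mathrm{SM}_n$. Comparing fibres gives $\mathrm{Map}(V,Q)\simeq\mathrm{Map}(U,Q)$, so $Q\in\mathrm{SM}_n$. Now let $U\to V$ be any local equivalence over $B$. Then $\mathrm{Map}(V,Q)\simeq\mathrm{Map}(U,Q)$ and $\mathrm{Map}(V,B)\simeq\mathrm{Map}(U,B)$; comparing fibres over $V\to B$ gives $\mathrm{Map}_{/B}(V,Q)\simeq\mathrm{Map}_{/B}(U,Q)$, which by (7.1) is $\mathrm{Map}(p^*V,Z)\simeq\mathrm{Map}(p^*U,Z)$. As $Z$ was arbitrary, it suffices to treat $(U\to V)\in\Sigma$.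

**Step 2: write $\mathrm{Map}(p^*h_t,Z)$ as a limit over inert quotients.** Let $h_t\to B$ correspond to $b\in B(t)$. By fact 1, $\mathrm{Map}(p^*h_t,Z)=\lim_{\widetilde{\mathcal W}_b}Z$ with $\widetilde{\mathcal W}_b=\int p^*h_t$. This is a left fibration over $\int h_t=\mathcal T_{t/}$, classified by
$$\widetilde W(f\colon t\to u)=\mathrm{fib}_{f_*b}\big(E(u)\to B(u)\big).$$
Let $\mathcal W_b=\widetilde{\mathcal W}_b\times_{\mathcal T_{t/}}\mathcal I_t$, a full subcategory by Lemma 1.3.

The map $t_{i_f}\to u$ is active, so the naturality square of $p$ at it is cartesian, and $\widetilde W(\pi_{i_f})\to\widetilde W(f)$ is an equivalence. This is where the hypothesis on active maps enters. For $(f,\ell)\in\widetilde{\mathcal W}_b$ let $\ell_f\in\widetilde W(\pi_{i_f})$ correspond to $\ell$; we get an arrow $(\pi_{i_f},\ell_f)\to(f,\ell)$. For $(i,\ell')\in\mathcal W_b$, the space $\mathrm{Map}((\pi_i,\ell'),(f,\ell))$ is empty unless $i_f\subseteq i$. In that case it is the space of paths in $\widetilde W(f)\simeq\widetilde W(\pi_{i_f})$ between the images of $\ell'$ and $\ell$. That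 is $\mathrm{Map}_{\mathcal W_b}((i,\ell'),(i_f,\ell_f))$, and the identification is composition with $(\pi_{i_f},\ell_f)\to(f,\ell)$. So the inclusion $\mathcal W_b\subset\widetilde{\mathcal W}_b$ has a right adjoint. Each category $\mathcal W_b\times_{\widetilde{\mathcal W}_b}(\widetilde{\mathcal W}_b)_{/(f,\ell)}$ has a terminal object, hence is weakly contractible. By fact 3, $\lim_{\widetilde{\mathcal W}_b}Z\simeq\lim_{\mathcal W_b}Z$ by restriction.

**Step 3: cut down to elementary quotients.** Let $\mathcal W_b^{el}=\mathcal W_b\times_{\mathcal I_t}\mathcal I_t^{el}$. We claim that $(i,\ell)\mapsto Z(t_i)$ on $\mathcal W_b$ is right Kan extended from $\mathcal W_b^{el}$. Since $\mathcal W_b\to\mathcal I_t$ is a left fibration, $(\mathcal W_b)_{(i,\ell)/}\simeq(\mathcal I_t)_{i/}$. So the comma category at $(i,\ell)$ is $\mathcal I_t^{el}\times_{\mathcal I_t}(\mathcal I_t)_{i/}=\mathcal I_{t_i}^{el}$, and (Seg) says $Z(t_i)=\lim_{\mathcal I_{t_i}^{el}}Z$. Hence restriction along $\mathcal W_b^{el}\subset\widetilde{\mathcal W}_b$ gives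
$$\mathrm{Map}(p^*h_t,Z)=\lim_{\widetilde{\mathcal W}_b}Z\simeq\lim_{\mathcal W_b^{el}}Z.\tag{7.2}$$

**Step 4: the Segal generators.** Let $V=h_t$ and $U=\mathrm{colim}_{e\in(\mathcal I_t^{el})^{op}}h_{t_e}$. We express both mapping spaces by (7.2). For $e\in\mathcal I_t^{el}$ let $\widetilde{\mathcal W}_b^{\subseteq e}\subset\widetilde{\mathcal W}_b$ be the full subcategory of the $(f,\ell)$ with $i_f\subseteq e$, let $\mathcal W_b^{el,\subseteq e}=\mathcal W_b^{el}\cap\widetilde{\mathcal W}_b^{\subseteq e}$, and put $b_e=(\pi_e)_*b$. Since $\pi_e$ is epi, $h_{t_e}\to h_t$ is a monomorphism and $\mathcal T_{t_e/}\to\mathcal T_{t/}$ is fully faithful; its image consists of the $f$ with $i_f\subseteq e$. So $p^*h_{t_e}\to p^*h_t$ is a monomorphism. It identifies $\widetilde{\mathcal W}_{b_e}=\int p^*h_{t_e}$ with $\widetilde{\mathcal W}_b^{\subseteq e}$, and $\mathcal W_{b_e}^{el}$ with $\mathcal W_b^{el,\subseteq e}$. These identifications are compatible for varying $e$, as everything takes place in the poset of full subcategories of $\widetilde{\mathcal W}_b$. So (7.2) for $(t_e,b_e)$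 reads
$$\mathrm{Map}(p^*h_{t_e},Z)=\lim_{\widetilde{\mathcal W}_b^{\subseteq e}}Z\simeq\lim_{\mathcal W_b^{el,\subseteq e}}Z,$$
by restriction, naturally in $e$. Since $p^*$ preserves colimits, $\mathrm{Map}(p^*U,Z)=\lim_e\mathrm{Map}(p^*h_{t_e},Z)$. Thus $\mathrm{Map}(p^*V,Z)\to\mathrm{Map}(p^*U,Z)$ is the restriction map
$$\lim_{\mathcal W_b^{el}}Z\longrightarrow\lim_{e\in\mathcal I_t^{el}}\ \lim_{\mathcal W_b^{el,\subseteq e}}Z.$$
Let $r\colon\mathcal W_b^{el}\to\mathcal I_t^{el}$ be the projection. Then $\mathcal W_b^{el,\subseteq e}=\mathcal W_b^{el}\times_{\mathcal I_t^{el}}(\mathcal I_t^{el})_{e/}$ is the comma category of $r$ at $e$. By the pointwise formula the right side is $\lim_{\mathcal I_t^{el}}\mathrm{Ran}_rZ$, and the map is the canonical equivalence $\lim_{\mathcal W_b^{el}}Z\simeq\lim_{\mathcal I_t^{el}}\mathrm{Ran}_rZ$.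

**Step 5: the generators for (Glob) and (Comp).** Here $p^*$ changes nothing. In both cases $V=h_t$ and some coordinate $k_j$ of $t$ is $0$. For $f\colon t\to u$, the space $\widetilde W(f)\simeq\widetilde W(\pi_{i_f})$ is a fibre of $E(t_{i_f})\to B(t_{i_f})$, and $t_{i_f}$ again has $j$-th coordinate $[0]$. So $\widetilde W(f)=*$, i.e. $p^*V=V$; and $p^*U=U\times_Vp^*V=U$. So $p^*U\to p^*V$ is the given generator. $\square$

## 8. The cartesian square of Theorem A

**Step 1: construct the natural functors $\lambda$.** Let $\eta_X\colon X\to F_X(1)$ be the inclusion of the fibre $X^{pt}=X$ of $F_X(1)\to F(1)$ over the one-point set. It is natural in $X$, and is adjoint to a map $X\times h\to B_X$. On $\mathcal C$ take $\mathcal C\to*\to B_X$, with $*\subset B_X$ the part $T=\emptyset$; this is natural in $X$ too. By Lemmas 6.1 and 4.5,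
$$\mathrm{Map}(X'\times K,B_{X''})=\mathrm{Map}(X',P(B_{X''}))=*\quad\text{for all }X',X''.\tag{8.1}$$
The space of natural transformations from $X'\mapsto X'\times K$ to $X'\mapsto B_{X'}$ on $\mathcal S_{/X}$ is an end, hence a limit, of spaces (8.1), so it is contractible. Thus the natural maps $\mathcal C\to B_{X'}$ and $X'\times h\to B_{X'}$ agree on $X'\times K$ in an essentially unique natural way. They glue to a natural transformation $\mathcal D^0_{X'}\to B_{X'}$. As $B_{X'}\in\mathrm{SM}_n$, this is the same as natural functors $\lambda_{X'}\colon\mathcal D_{X'}\to B_{X'}$, trivial on $\mathcal C$ and sending new $n$-morphisms to generators. Also by (8.1), every map $X'\times K\to B_{X''}$ factors through $*\subset B_{X''}$.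

**Step 2: prove the base change before localization.** Let $p\colon B_{X'}\to B_X$. Naturality gives a comparison map $\mathcal D_{X'}^0\to p^*\mathcal D_X^0$, natural in $X'$. We show that it is an equivalence.

The functor $p^*$ preserves pushouts. By (L3), $*\times_{B_X}B_{X'}=*$, so $p^*$ is the identity on objects and maps over $*\subset B_X$. Hence $p^*\mathcal C=\mathcal C$, $p^*(X\times K)=X\times K$, and the gluing map $X\times K\to\mathcal C$ is unchanged. The remaining piece is $p^*(X\times h)$, and we claim that
$$(X\times K)\amalg_{X'\times K}(X'\times h)\longrightarrow p^*(X\times h)\tag{8.2}$$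
is an equivalence. Evaluate at $u$ and write $h(u)=K(u)\sqcup R(u)$. The left side is $(X\times K(u))\sqcup(X'\times R(u))$. On the right, the part over $X\times K(u)$ is $X\times K(u)$. For $f\in R(u)$ put $a=G(f)(o)$, so $a\neq*$ by (4.1). Then $G(f)\colon\langle1\rangle\to G(u)$ is active. By (L4), $F_X(1)=F(1)\times_{F(Gu)}F_X(Gu)$, so the map
$$X=X\times\{f\}\xrightarrow{\eta_X}F_X(1)\xrightarrow{G(f)}F_X(Gu)$$
identifies $X$ with the fibre of $F_X(Gu)\to F(Gu)$ over the one-point set $\{o\}\to\{a\}\subseteq G(u)^\circ$. Hence the pullback of $F_{X'}(Gu)\to F_X(Gu)$ along it is the fibre of $F_{X'}(Gu)\to F(Gu)$ over the same point, which is $X'$. On this part (8.2) is the identity of $X'$. So (8.2) is an equivalence.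

This is why $K$ contains the null maps. Had we used $\partial\square^n\boxtimes h^{\langle1\rangle}$ instead of $K$, the complement would contain maps $f$ with $G(f)(o)=*$. Over these $X\times\{f\}$ maps to the part $T=\emptyset$ and pulls back to $X$, not to $X'$.

The gluing map $X'\times K\to\mathcal C$ factors through $X\times K$, so (8.2) gives
$$p^*\mathcal D_X^0=\mathcal C\amalg_{X\times K}p^*(X\times h)=\mathcal C\amalg_{X'\times K}(X'\times h)=\mathcal D_{X'}^0 .\tag{8.3}$$

**Step 3: localize.** The map $\mathcal D_X^0\to\mathcal D_X$ is a local equivalence over $B_X$. By Lemma 7.1 and (8.3),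
$$\mathcal D_{X'}^0\simeq p^*\mathcal D_X^0\to p^*\mathcal D_X=\mathcal D_X\times_{B_X}B_{X'}$$
is a local equivalence. Its target is a limit of objects of $\mathrm{SM}_n$, so lies in $\mathrm{SM}_n$. Therefore $\mathcal D_{X'}=L\mathcal D_{X'}^0\simeq\mathcal D_X\times_{B_X}B_{X'}$, naturally in $X'\in\mathcal S_{/X}$ and compatibly with the maps to $\mathcal D_X$ and $B_{X'}$. This proves Theorem A, and with it Corollary 4.6. $\square$

## 9. Degrees are cardinalities of label sets

The gradings in the problem are given abstractly; we must know that they count labels. We treat all of them at once with weights.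

**Lemma 9.1.** Let $X'\to X$ be a map and $w\colon X'\to\mathbb N$ a locally constant function. There is exactly one locally constant additive function $\mathrm{gr}\colon\mathcal D_{X'}(c_n)\to\mathbb N$ which vanishes on $n$-morphisms from $\mathcal C$ and equals $w(x)$ on the $n$-morphism from $x\in X'$. It is the composite of $\lambda_{X'}\colon\mathcal D_{X'}(c_n)\to F_{X'}(1)$ with $(T,x)\mapsto\sum_{\tau\in T}w(x_\tau)$.

*Proof.* **Step 1: existence.** For a point of $F_{X'}(A)$, given by $T\to A^\circ$ and $x\in X'^T$, form the vector $\big(\sum_{\tau\in T_a}w(x_\tau)\big)_{a\in A^\circ}\in N(A)$. It is locally constant. For $f\colon A\to A'$, the entry at $a'$ of the image is the sum over the $\tau\in T$ lying over $f^{-1}(a')$, i.e. the sum of the entries at $f^{-1}(a')$. So this is a natural transformation $F_{X'}\to N$ and gives $\mathcal D_{X'}\to B_{X'}\to B^n\mathbb N$. The value at $c_n$ of a functor to $B^n\mathbb N$ is additive, because $B^n\mathbb N$ sends the active maps defining $\circ_j$ and $\otimes$ to addition. It vanishes on $\mathcal C$, where $T=\emptyset$,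 and is $w(x)$ on $x$, where $T$ is a point labelled $x$.

**Step 2: an additive function gives a transformation to $B^n\mathbb N$.** Write $\mathcal D$ for $\mathcal D_{X'}$ and let $\mathrm{gr}$ be as in the statement. Each $a\in G(t)^\circ$ determines an inert map $\rho_a\colon t\to c_n$ onto the corresponding cell of the grid. Define $\gamma_t\colon\mathcal D(t)\to\mathbb N^{G(t)^\circ}$ by $\gamma_t(z)_a=\mathrm{gr}(\rho_{a*}z)$. As the target is set-valued, naturality means: for each $f\colon t\to u$, $z\in\mathcal D(t)$, $b\in G(u)^\circ$,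
$$\mathrm{gr}(\rho_{b*}f_*z)=\sum_{G(f)(a)=b}\mathrm{gr}(\rho_{a*}z).\tag{9.1}$$
Factor $\rho_bf$ as $\pi_i\colon t\to t_i$ followed by an active map $t_i\to c_n$ (Lemma 1.3). Active maps send no non-base point of $G(t_i)$ to $*$, so $G(t_i)^\circ=\{a:G(\rho_bf)(a)\ne*\}=\{a:G(f)(a)=b\}$. For these $a$, the map $\rho_a$ of $t$ is the map $\rho_a$ of $t_i$ precomposed with $\pi_i$. Replacing $t$ by $t_i$ and $z$ by $\pi_{i*}z$, we must show
$$\mathrm{gr}(\alpha_{t*}z)=\sum_{a\in G(t)^\circ}\mathrm{gr}(\rho_{a*}z)\tag{9.2}$$
for the unique active map $\alpha_t\colon t\to c_n$.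

**Step 3: formula (9.2) for nonempty grids.** Let all $k_j\ge1$ and $m\ge1$; induct on $k_1\cdots k_nm$. If this is $1$, then $\alpha_t=\mathrm{id}$. If $k_j\ge2$, then $\alpha_t$ factors through active maps $t\to t''\to c_n$, where $t''$ is $c_n$ with $j$-th coordinate $[2]$, and $[2]\to[k_j]$ is $0,1,2\mapsto0,1,k_j$. So $\alpha_{t*}z$ is the $\circ_j$-composite of the images under the active maps to $c_n$ of the restrictions of $z$ to the two blocks with $j$-th coordinate $\{0,1\}$ and $\{1,\dots,k_j\}$. The blocks are smaller, and their cells together are all cells of $t$. So additivity and the induction hypothesis give (9.2). If $m\ge2$, argue in the same way with $\langle m\rangle\to\langle2\rangle\to\langle1\rangle$, where the first map sends $1$ to $1$ and the rest to $2$, and with $\otimes$.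

**Step 4: formula (9.2) for degenerate grids.** Now $G(t)^\circ=\emptyset$, and we must show that $z'=\alpha_{t*}z$ has $\mathrm{gr}(z')=0$. If some $k_j=0$, then with $t''$ as before $\alpha_t$ factors through the active map $t\to t''$ with $j$-th component $[2]\to[0]$. Both inert restrictions $t\to t''\to c_n$ equal $\alpha_t$, since there is only one map $[1]\to[0]$. So $z'\circ_jz'=z'$, hence $2\,\mathrm{gr}(z')=\mathrm{gr}(z')$ and $\mathrm{gr}(z')=0$. If $m=0$, then $\alpha_t$ factors through $(1^n,\langle2\rangle)$ and $z'\otimes z'=z'$, so again $\mathrm{gr}(z')=0$.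

**Step 5: uniqueness.** So $\gamma$ is a symmetric monoidal functor $\mathcal D\to B^n\mathbb N$ and $\mathrm{gr}=\gamma_{c_n}$. By (2.1) and $P(B^n\mathbb N)=*$,
$$\mathrm{Map}(\mathcal D,B^n\mathbb N)=\mathrm{Map}(\mathcal C,B^n\mathbb N)\times\mathrm{Map}(X',\mathbb N).$$
Under this, $\gamma$ corresponds to the zero functor and $w$. So $\gamma$, and hence $\mathrm{gr}$, is unique. $\square$

For $X'=X$ and $w=1$: the grading of Definition 2.4 exists, is unique, and is the cardinality of $T$. For $X'=S\times X$ and $w$ the indicator function of $\{s\}\times X$: the $s$-th component of the $\mathbb N^S$-grading is the cardinality of the fibre of $T\to S$ at $s$. That is, the grading is $\mathcal D'(c_n)\to F_{S\times X}(1)\to F_S(1)\to\mathbb N^S$.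

## 10. Homotopy orbits of the labellings

*Proof of Theorem B.* Existence and uniqueness of the grading were just shown.

**Step 1: pass from the base change to spaces of $n$-morphisms.** Let $H,H'$ be the spaces of $n$-morphisms $y_1\to y_2$ in $\mathcal D,\mathcal D'$. By Corollary 4.6, $\mathcal D'(c_n)=\mathcal D(c_n)\times_{F(1)}F_S(1)$. As $P$ preserves limits and $P(B)=P(B_S)=*$, also $P(\mathcal D')=P(\mathcal D)$, naturally in $S$ and compatibly with the maps from $P(\mathcal C)$. Taking fibres over the image of $(y_1,y_2)$ gives, $\mathfrak S_S$-equivariantly,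
$$H'\simeq H\times_{F(1)}F_S(1),\tag{10.1}$$
with projection to $H$ the fold map.

**Step 2: select the degrees.** Let $F(1)_{\#S}$ be the groupoid of sets of cardinality $\#S$, and $F_S(1)_{1^S}$ the groupoid of finite sets $T$ with a bijection $T\cong S$. By Section 9, $Y=H\times_{F(1)}F(1)_{\#S}$, and $Y'$ is the part of $H'$ over $F_S(1)_{1^S}$. So, $\mathfrak S_S$-equivariantly over $Y$,
$$Y'\simeq Y\times_{F(1)_{\#S}}F_S(1)_{1^S}.\tag{10.2}$$

**Step 3: take homotopy orbits.** The fibre of $F_S(1)_{1^S}\to F(1)_{\#S}$ over $T$ is the set $\mathrm{Iso}(T,S)$, on which $\mathfrak S_S$ acts freely and transitively. Since colimits in spaces are universal, homotopy orbits are computed fibrewise. The fibres become $\mathrm{Iso}(T,S)_{h\mathfrak S_S}=*$, so $(F_S(1)_{1^S})_{h\mathfrak S_S}\to F(1)_{\#S}$ is an equivalence. Again by universality,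
$$Y'_{h\mathfrak S_S}\simeq Y\times_{F(1)_{\#S}}(F_S(1)_{1^S})_{h\mathfrak S_S}\simeq Y .$$
The projection $Y'\to Y$ in (10.2) is the fold map, so this equivalence is the map (2.2). $\square$

## 11. Arbitrary label spaces and arbitrary degrees

Let $H_{X'}$ be the space of $n$-morphisms $y_1\to y_2$ in $\mathcal D_{X'}$, and $H_{X',k}$ its part of total degree $k$ (Lemma 9.1 with $w=1$). It maps to $F_{X'}(1)_k=(X'^k)_{h\mathfrak S_k}$. Put $H^{lab}_{X',k}=H_{X',k}\times_{B\mathfrak S_k}*$: the $n$-morphisms of degree $k$ with a numbering of their $k$ uses. It has an $\mathfrak S_k$-action with $(H^{lab}_{X',k})_{h\mathfrak S_k}=H_{X',k}$, and an equivariant map to $X'^k$. In Example 2.3, with $y_1=y_2$ the unit, $H_{X,k}=(X^k)_{h\mathfrak S_k}$ and $H^{lab}_{X,k}=X^k$.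

**Theorem C.** Let $q\colon X'\to X$ be any map of spaces.

1. $H_{X'}\simeq H_X\times_{F_X(1)}F_{X'}(1)$, hence $H_{X',k}\simeq\big(H^{lab}_{X,k}\times_{X^k}X'^k\big)_{h\mathfrak S_k}$ for every $k$.
2. The fibre of $H^{lab}_{X,k}\to X^k$ at $(x_1,\dots,x_k)$ is the space of $n$-morphisms $y_1\to y_2$ of multidegree $(1,\dots,1)$ in the extension of $\mathcal C$ by $k$ new $n$-morphisms with boundaries $\partial x_1,\dots,\partial x_k$.
3. For $d\in\mathbb N^S$ with $|d|=k$, the degree-$d$ part of $H_{S\times X}$ is $(H^{lab}_{X,k})_{h\prod_s\mathfrak S_{d_s}}$, and $H^{lab}_{X,k}$ is the degree $(1,\dots,1)$ part of $H_{\{1,\dots,k\}\times X}$.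
4. $\mathcal C\to\mathcal D$ induces equivalences from the spaces of $n$-morphisms $y_1\to y_2$ in $\mathcal C$ to the degree-$0$ parts of those in $\mathcal D$.

*Proof.* (1) Evaluate the cartesian square of Theorem A at $c_n$ and apply $P$ to it. Since $P(B_X)=P(B_{X'})=*$, we get $P(\mathcal D_{X'})=P(\mathcal D_X)$; taking fibres over $(y_1,y_2)$ gives the first formula. In degree $k$ it reads $H_{X',k}=H_{X,k}\times_{F_X(1)_k}F_{X'}(1)_k$. Base change along $*\to B\mathfrak S_k=F(1)_k$ turns $F_X(1)_k$ into $X^k$ and $F_{X'}(1)_k$ into $X'^k$, so $H^{lab}_{X',k}=H^{lab}_{X,k}\times_{X^k}X'^k$. Take homotopy orbits.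

(2) Take $X'=\{1,\dots,k\}\xrightarrow{x}X$. By Lemma 9.1 with the indicator functions of the points of $X'$, the multidegree records the cardinalities of the fibres of $T\to\{1,\dots,k\}$. The part of $F_{X'}(1)$ of multidegree $(1,\dots,1)$ is the groupoid of sets $T$ with a bijection to $\{1,\dots,k\}$. It is contractible and maps to the point of $F_X(1)_k$ represented by $x$. By (1), the multidegree $(1,\dots,1)$ part of $H_{X'}$ is the fibre of $H_{X,k}\to(X^k)_{h\mathfrak S_k}$ there. Since $H^{lab}_{X,k}\to X^k$ is the base change of this map along $X^k\to(X^k)_{h\mathfrak S_k}$, that is the fibre of $H^{lab}_{X,k}\to X^k$ at $x$.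

(3) By (10.1) the degree-$d$ part is $H_{X,k}\times_{F(1)_k}F_S(1)_d$, where $F_S(1)_d=\prod_sB\mathfrak S_{d_s}\to F(1)_k=B\mathfrak S_k$. Since $H_{X,k}=(H^{lab}_{X,k})_{h\mathfrak S_k}$, the pullback is $(H^{lab}_{X,k})_{h\prod_s\mathfrak S_{d_s}}$. The last statement is (10.2) for $S=\{1,\dots,k\}$, where $F_S(1)_{1^S}$ is contractible.

(4) Take $X'=\emptyset$ in (1). By (6.1), $\mathcal D_\emptyset=\mathcal C$, and $F_\emptyset(1)=*$ is the degree-$0$ component of $F_X(1)$. So $H_\emptyset$ is the degree-$0$ part of $H_X$. $\square$
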